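\title{Determinizability of history-deterministic pushdown automata is undecidable}

\begin{abstract}
A pushdown automaton is history-deterministic if its nondeterministic choices can be resolved on the fly, from the run so far and the next input letter. We prove that it is undecidable whether a given history-deterministic pushdown automaton has an equivalent deterministic one. From a two-counter machine we build an automaton that is always history-deterministic and that has a deterministic equivalent exactly when the machine halts. The automaton stores a candidate computation and then compares the rest of its input, in the lexicographic order, with the largest of several words that it can produce from the stack. Undecidability persists for one-turn automata over fixed alphabets that come with a polynomial-time resolver, and no computable function bounds the size of the smallest equivalent deterministic automaton.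
\end{abstract}

\section{Introduction}\label{sec:intro}

A nondeterministic automaton accepts a word if some sequence of choices leads to acceptance, and the right choices may depend on letters that have not yet been read. A deterministic automaton makes no choices. History-determinism lies in between. The automaton may have choices, but there must be one strategy, the \emph{resolver}, that makes them knowing only the run so far and the next letter, and that leads to acceptance on every word of the language. The resolver is not part of the automaton. It is an arbitrary function, so it may count, compare and compute on the past without any bound on its memory; it only may not see the future.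

For finite automata this extra power yields no new languages, since every finite automaton has a deterministic equivalent. For pushdown automata (PDA) it is known that the history-deterministic ones (HD-PDA) recognize strictly more languages than the deterministic ones (DPDA); Examples~\ref{ex:max} and~\ref{ex:maxnot} below give such a language. So some HD-PDA need the power of their resolver and others do not, and one asks whether the two cases can be told apart. The question comes from Guha, Jecker, Lehtinen and Zimmermann~\cite{GJLZ}:

\begin{quote}
\emph{Is it decidable whether a given HD-PDA has an equivalent DPDA?}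
\end{quote}

It is also known that history-determinism is undecidable, both for PDA and for context-free languages. The question is therefore about a promise problem: an algorithm must answer correctly on every HD-PDA and may behave arbitrarily on other PDA. We show that no such algorithm exists. Precise definitions are in Section~\ref{sec:defs} (automata) and Section~\ref{sec:encoding} (counter machines).

\begin{theorem}\label{thm:main}
From a deterministic two-counter machine $M$ with given initial counter values one can compute a PDA $\mathcal P_M$ such that
\begin{enumerate}
\item[(1)] $\mathcal P_M$ is history-deterministic, whether or not $M$ halts;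
\item[(2)] if $M$ halts, then $L(\mathcal P_M)$ is recognized by a DPDA;
\item[(3)] if $M$ does not halt, then $L(\mathcal P_M)$ is not recognized by any DPDA.
\end{enumerate}
\end{theorem}

Halting of two-counter machines is undecidable~\cite{Minsky61,Minsky67}. An algorithm for the promise problem would answer correctly on each $\mathcal P_M$ by (1), and so decide halting by (2) and (3).

\begin{corollary}\label{cor:main}
It is undecidable whether a given HD-PDA has an equivalent DPDA.
\end{corollary}

\paragraph{The difficulty and the idea.}
The promise is what might make one hope for the opposite answer. The natural way to hide a machine in a PDA is to read a written computation, guess the place where it is wrong, and use the stack to confirm the error by comparing two consecutive configurations. That guess looks into the future: the automaton commits to a configuration before it has read the next one. One can remove the dependence on the future by pushing the whole computation first and choosing afterward. But then both numbers to be compared lie on the one stack, and popping gives no evident way to compare them.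

We let the remaining input serve as the yardstick. After pushing a candidate computation $s$, the automaton pops it, produces a word over an ordered alphabet, and checks that the rest $v$ of the input is lexicographically at most this word. Nondeterminism selects one of finitely many words, so $v$ is accepted exactly when it is at most their maximum $\mu(s)$. A resolver has seen all of $s$ and simply selects the maximum; history-determinism costs nothing (Section~\ref{sec:max}). On the other hand, if such a language is recognized by a DPDA, then the graph of $\mu$ is context-free (Section~\ref{sec:graph}). It remains to make $\mu$ sensitive to $M$. One of the words is a default, each other word claims an error at a given place, and a claim exceeds the default exactly when it is true; the earliest error wins (Section~\ref{sec:encoding}). If $M$ halts, the earliest error occurs within a bounded number of configurations and a DPDA can locate it (Section~\ref{sec:halt}). If $M$ does not halt, the graph of $\mu$ violates the pumping lemma (Section~\ref{sec:nohalt}). Section~\ref{sec:stronger} contains stronger forms of Corollary~\ref{cor:main}.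

\section{Pushdown automata and resolvers}\label{sec:defs}

For a finite alphabet $\Gamma$ let $\Gamma_\bot=\Gamma\cup\{\bot\}$, where $\bot\notin\Gamma$ is the bottom-of-stack symbol. The empty word is $\epsilon$, and $u^R$ is the reversal of the word $u$.

A \emph{pushdown automaton} is a tuple $\mathcal P=(Q,\Sigma,\Gamma,q_I,\Delta,F)$ with a finite set $Q$ of states, an initial state $q_I\in Q$, a set $F\subseteq Q$ of accepting states, finite input and stack alphabets $\Sigma$ and $\Gamma$, and a finite set of transitions
\[
\Delta\subseteq Q\times\Gamma_\bot\times(\Sigma\cup\{\epsilon\})\times Q\times\Gamma_\bot^{\le 2}.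
\]
Every transition $(q,X,e,q',\gamma)$ satisfies $\gamma\in\Gamma^{\le2}$ if $X\in\Gamma$ and $\gamma\in\bot\Gamma^{\le1}$ if $X=\bot$, so $\bot$ is never removed or pushed. A \emph{configuration} is a pair $(q,\bot\alpha)$ with $q\in Q$ and $\alpha\in\Gamma^*$; the top of the stack is the last symbol of $\bot\alpha$. The transition $(q,X,e,q',\gamma)$ is \emph{enabled} in the configurations of the form $(q,\beta X)$; applying it yields $(q',\beta\gamma)$ and \emph{processes} $e$. It is an \emph{$\epsilon$-transition} if $e=\epsilon$, a \emph{push} if $|\gamma|=2$, and a \emph{pop} if $\gamma=\epsilon$.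

A \emph{run} is a sequence $\xi_0\tau_0\xi_1\cdots\tau_{k-1}\xi_k$ with $\xi_0=(q_I,\bot)$ in which each $\tau_n$ is enabled in $\xi_n$ and yields $\xi_{n+1}$. A run is determined by its transitions. For a sequence of transitions, $\ell(\tau_0\cdots\tau_{n-1})\in\Sigma^*$ is the concatenation of the letters processed. The run is a run \emph{on} $w=\ell(\tau_0\cdots\tau_{k-1})$, and it is \emph{accepting} if the state of $\xi_k$ is in $F$. The language $L(\mathcal P)$ is the set of words that have an accepting run. Two automata are \emph{equivalent} if they recognize the same language. A PDA is \emph{one-turn} if no run pushes after a pop.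

$\mathcal P$ is \emph{deterministic} (a DPDA) if in every configuration at most one $\epsilon$-transition is enabled, for each letter at most one transition processing that letter is enabled, and no letter-processing transition is enabled together with an $\epsilon$-transition. Equivalently, two distinct transitions enabled in the same configuration process two distinct letters.

\begin{definition}
A \emph{resolver} for $\mathcal P$ is a function $r:\Delta^*\times\Sigma\to\Delta$ such that every $w=w_1\cdots w_m\in L(\mathcal P)$ has an accepting run $\xi_0\tau_0\cdots\tau_{k-1}\xi_k$ with
\[
\tau_n=r(\tau_0\cdots\tau_{n-1},\,w_{j+1})\quad\text{for every $n<k$ with } j=|\ell(\tau_0\cdots\tau_{n-1})|<m .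
\]
$\mathcal P$ is \emph{history-deterministic} (an HD-PDA) if it has a resolver.
\end{definition}

Thus every transition taken before all of $w$ has been read, $\epsilon$-transitions included, is chosen from the run so far and the next unread letter. Transitions after the last letter are not constrained. Every DPDA is history-deterministic: let $r$ return the unique enabled transition that processes $\epsilon$ or the next letter. In contrast, take an automaton for $\{ab,ac\}$ that ignores its stack, moves on $a$ to a state $q_1$ or to a state $q_2$, and can then read only $b$ from $q_1$ and only $c$ from $q_2$. It has no resolver, because $r(\epsilon,a)$ is a single transition, while $ab$ and $ac$ need different first transitions.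

We use the following textbook facts. Regular languages are effectively closed under Boolean operations and reversal, and each is recognized by a complete deterministic finite automaton (DFA). The languages of PDA are the context-free languages, and membership of a word in $L(\mathcal P)$ is decidable. The \emph{pumping lemma}: for a context-free language $G$ there is a number $N$ such that every $z\in G$ with $|z|\ge N$ factors as $z=z_1z_2z_3z_4z_5$ with $|z_2z_3z_4|\le N$, $z_2z_4\neq\epsilon$, and $z_1z_2^nz_3z_4^nz_5\in G$ for all $n\ge0$.

\section{Comparing the input with a maximum}\label{sec:max}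

The mechanism is already visible in a language with two numbers.

\begin{example}\label{ex:max}
Let $L_0=\{a^y c\,a^x c\,\$\,1^k : k\le\max(x,y)\}$. A PDA pushes the letters before $\$$, so that its stack, read from the top, is $c\,a^xc\,a^y\bot$. It pops $c$ and chooses: either it pops one $a$ of the first run for each $1$ it reads, or it discards $a^xc$ by $\epsilon$-transitions and pops one $a$ of the second run for each $1$. Every state after $\$$ is accepting. The first option accepts $1^k$ for $k\le x$, the second for $k\le y$. The automaton has not compared $x$ with $y$, but both are in the history, so a resolver takes the first option if $x\ge y$ and the second otherwise. Whatever admissible $k$ follows, that option accepts it.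
\end{example}

What makes this work is that the options are nested: each accepts an initial segment of a linear order, so the best option is determined before the comparison starts. To compare words with more structure than $1^k$ we use the lexicographic order, which an automaton can test letter by letter.

Let $\Omega$ be a finite linearly ordered alphabet. For $v,v'\in\Omega^*$ put $v\le v'$ if $v$ is a prefix of $v'$, or if there are a word $u$ and letters $e<e'$ such that $ue$ is a prefix of $v$ and $ue'$ is a prefix of $v'$. This is a total order. For $S\subseteq\Gamma^*$, a function $\mu:S\to\Omega^*$ and a letter $\$\notin\Gamma\cup\Omega$, let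
\[
L(S,\mu)=\{\,s^R\,\$\,v \;:\; s\in S,\ v\in\Omega^*,\ v\le\mu(s)\,\}.
\]
The reversal is there because a stack returns its content backward: after pushing $s^R$, the automaton pops $s$ from left to right. What it does while popping is described by a finite-state device.

\begin{definition}
A \emph{transducer} is a tuple $\mathcal T=(K,\Gamma,\Omega,R)$ with a finite set $K$ of \emph{modes} and a finite set $R\subseteq K\times\Gamma\times\Omega^*\times K$ of \emph{rules}; the rule $(m,X,z,m')$ reads $X$ in mode $m$, emits $z$ and goes to mode $m'$. A \emph{path} on $s=X_1\cdots X_n$ from $m_0$ is a sequence of rules $(m_0,X_1,z_1,m_1)\cdots(m_{i-1},X_i,z_i,m_i)$ with $0\le i\le n$, and its \emph{output} is $z_1\cdots z_i$. There are finitely many paths on $s$ from $m_0$, among them the empty path; $\mu_{\mathcal T}(m_0,s)$ is the largest of their outputs. $\mathcal T$ is \emph{deterministic} if it has at most one rule for each mode and letter.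
\end{definition}

A path need not read all of $s$. The output of a prefix of a path is a prefix of the output, hence not larger; so only paths that cannot be extended matter for $\mu_{\mathcal T}$. If $\mathcal T$ is deterministic, there is one such path. For Example~\ref{ex:max} take $\Omega=\{1\}$, $S=ca^*ca^*$ and the rules $(m_0,c,\epsilon,m_1)$, $(m_0,c,\epsilon,m_2)$, $(m_1,a,1,m_1)$, $(m_2,a,\epsilon,m_2)$, $(m_2,c,\epsilon,m_1)$. Then $\mu(ca^xca^y)=\mu_{\mathcal T}(m_0,ca^xca^y)=1^{\max(x,y)}$ and $L_0=L(S,\mu)$.

While the automaton pushes $s^R$, a DFA can run alongside and determine to which of finitely many regular sets $s$ belongs. We allow this information to select the starting mode; it will be needed in Section~\ref{sec:halt}.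

\begin{proposition}\label{prop:max}
Let $\mathcal T=(K,\Gamma,\Omega,R)$ be a transducer, $S_1,\dots,S_k\subseteq\Gamma^*$ pairwise disjoint regular sets, and $m_1,\dots,m_k\in K$. Let $S=S_1\cup\dots\cup S_k$ and $\mu(s)=\mu_{\mathcal T}(m_j,s)$ for $s\in S_j$. From $\mathcal T$, the modes $m_j$ and finite automata for the $S_j$ one can compute a one-turn PDA $\mathcal P$ with input alphabet $\Gamma\cup\{\$\}\cup\Omega$ and stack alphabet $\Gamma$ such that $L(\mathcal P)=L(S,\mu)$ and
\begin{enumerate}
\item[(a)] $\mathcal P$ is history-deterministic;
\item[(b)] if $\mathcal T$ is deterministic, then $\mathcal P$ is a DPDA.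
\end{enumerate}
\end{proposition}

\begin{proof}
\emph{Phase 1.} Let $\mathcal A$ be the product of complete DFA for $S_1^R,\dots,S_k^R$. Call a state of $\mathcal A$ \emph{$j$-final} if its $j$-th component is final; by disjointness, after deleting unreachable states, each state is $j$-final for at most one $j$. The states of $\mathcal A$ are non-accepting states of $\mathcal P$, and the initial state of $\mathcal A$ is that of $\mathcal P$. In such a state, with any top symbol, $\mathcal P$ reads $e\in\Gamma$, pushes it and follows $\mathcal A$; in a $j$-final state it can also read $\$$, leave the stack unchanged and go to $[m_j,\epsilon]$.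

\emph{Phase 2.} The states are $\mathsf{win}$ and the pairs $[m,z]$ of a mode $m$ and a \emph{buffer} $z$, which is empty or a suffix of the word emitted by some rule. All of them are accepting. There are three kinds of transitions.
\begin{itemize}
\item \emph{Refill.} For each rule $(m,X,z,m')$, an $\epsilon$-transition from $[m,\epsilon]$ with top $X$ pops $X$ and goes to $[m',z]$.
\item \emph{Compare.} In $[m,oz]$ with $o\in\Omega$, with any top symbol and without changing the stack, $\mathcal P$ reads $e\in\Omega$ and goes to $[m,z]$ if $e=o$ and to $\mathsf{win}$ if $e<o$. There is no transition for $e>o$.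
\item In $\mathsf{win}$, $\mathcal P$ reads any $e\in\Omega$ and stays, without changing the stack.
\end{itemize}
Pushes occur only in phase 1 and pops only in phase 2, so $\mathcal P$ is one-turn.

A run that reaches phase 2 has read $s^R\$$ with $s\in S_j$ for some $j$, and is then in $[m_j,\epsilon]$ with $s\bot$ on the stack, read from the top. By induction on the number of further transitions, the following holds as long as the run is not in $\mathsf{win}$.
\begin{quote}
$(\ast)$ If the run has processed $s^R\$u$ and is in state $[m,z]$, then its refill transitions form a path on $s$ from $m_j$ that ends in mode $m$ and has output $uz$, and the stack, read from the top, is the part of $s$ not read by this path, followed by $\bot$.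
\end{quote}

\emph{$L(\mathcal P)\subseteq L(S,\mu)$.} An accepting run ends in phase 2, so it is a run on a word $s^R\$v$ with $s\in S$, $v\in\Omega^*$. If it ends in $[m,z]$, then $vz$ is the output of a path by $(\ast)$, so $v\le vz\le\mu(s)$. If it ends in $\mathsf{win}$, it entered $\mathsf{win}$ from a state $[m,oz]$ after processing $s^R\$u$, on a letter $e<o$. Then $ue$ is a prefix of $v$ and $uoz$ is the output of a path, so $v<uoz\le\mu(s)$.

\emph{The resolver.} For each $s\in S_j$ fix a path $\pi(s)$ on $s$ from $m_j$ with output $\mu(s)$. Let the history be the transition sequence of a run and let $e$ be the next letter. If the run ends in a state $[m,\epsilon]$, read $s$ off the letters processed, let $i$ be the number of refill transitions so far, and let $r$ return the refill transition of the $(i+1)$-th rule of $\pi(s)$. If the run ends in any other state, at most one enabled transition processes $e$, and $r$ returns it. In all remaining cases $r$ returns a fixed transition.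

Let $w=s^R\$v\in L(S,\mu)$ and follow $r$ until $w$ is read. Phase 1 reads $s^R\$$. In $\mathsf{win}$ every letter of $v$ can be read. Suppose the run has processed $s^R\$u$, where $ue$ is a prefix of $v$, is in $[m,z]$, and has so far refilled along $\pi(s)$; by $(\ast)$, $uz$ is a prefix of $\mu(s)$. If $z=oz'$, then $e>o$ would give $v>\mu(s)$, so $e\le o$ and a compare transition on $e$ is enabled. If $z=\epsilon$ and $\pi(s)$ were exhausted, then $\mu(s)=u$ would be a proper prefix of $v$, again giving $v>\mu(s)$; so $\pi(s)$ has a next rule, and by $(\ast)$ its refill transition is enabled. There are at most $|s|$ refills, so the run reads all of $w$, and it ends in phase 2, hence accepts. This proves $L(S,\mu)\subseteq L(\mathcal P)$ and (a).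

(b) In a state $[m,\epsilon]$ only refill transitions exist, at most one for each top symbol if $\mathcal T$ is deterministic. In every other state there is no $\epsilon$-transition and at most one transition for each top symbol and letter.
\end{proof}

\section{Determinism makes the graph of the maximum context-free}\label{sec:graph}

To show that $L(S,\mu)$ has no DPDA we need a property of DPDA languages that exposes $\mu$. The words $s^R\$\mu(s)$ are the points at which one leaves the language by appending a letter, and a deterministic automaton, having only one run to inspect, allows this to be tested.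

\begin{lemma}\label{lem:closure}
If $L\subseteq\Sigma^*$ is recognized by a DPDA and $e\in\Sigma$, then $G=\{w\in L: we\notin L\}$ is context-free.
\end{lemma}

\begin{proof}
Let $\mathcal D=(Q,\Sigma,\Gamma,q_I,\Delta,F)$ be a DPDA for $L$. Let $Z$ be the set of configurations from which some sequence of transitions processing exactly the word $e$ leads to a state in $F$, and let $Z_q=\{\bot\alpha:(q,\bot\alpha)\in Z\}$.

\emph{Each $Z_q$ is regular.} Consider the system with states $Q\times\{0,1\}$ in which $\epsilon$-transitions of $\mathcal D$ keep the bit, transitions on $e$ change it from $0$ to $1$, and there are no other transitions. Then $Z_q$ is the set of stacks from which state $(q,0)$ can reach a state in $F\times\{1\}$. The set of configurations of a pushdown system that can reach a regular set of configurations is regular~\cite{Buchi,BEM}; in the present case the argument is short. For states $p,p'$ of the system and $X\in\Gamma$ write $p\xrightarrow{X}p'$ if some sequence of transitions leads from $(p,\beta X)$ to $(p',\beta)$ and the stack is longer than $\beta$ in all configurations but the last. For $X\in\Gamma_\bot$ call $(p,X)$ \emph{good} if some sequence leads from $(p,\beta X)$ to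 a state in $F\times\{1\}$ and the stack is never shorter than $\beta X$. Such sequences never see $\beta$, so neither notion depends on $\beta$. Cut a sequence starting in $(p,X_0X_1\cdots X_n)$, $X_0=\bot$, at the moments when the stack height reaches a new minimum. This shows that $F\times\{1\}$ can be reached if and only if there are $i\in\{0,\dots,n\}$ and states $p=p_n\xrightarrow{X_n}p_{n-1}\xrightarrow{X_{n-1}}\cdots\xrightarrow{X_{i+1}}p_i$ with $(p_i,X_i)$ good. A finite automaton reading the stack from the top checks this condition.

\emph{A PDA for $G$.} Let $\mathcal N$ simulate $\mathcal D$ in non-accepting states. In a state $q\in F$ it may guess that the input has ended; it then pops the stack by $\epsilon$-transitions while running a DFA for the complement of $Z_q^R$, and on seeing $\bot$ it enters its only accepting state, which has no outgoing transitions, if the DFA accepts. So $w\in L(\mathcal N)$ if and only if some run of $\mathcal D$ on $w$ ends in a configuration $\xi\notin Z$ with state in $F$.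

If $w\in G$, an accepting run on $w$ ends in some $\xi$ with state in $F$, and $\xi\in Z$ would give $we\in L$. So $w\in L(\mathcal N)$.

Conversely, let $\rho$ be a run on $w$ that ends in $\xi\notin Z$ with state in $F$. Then $w\in L$. Suppose $we\in L$, with accepting run $\rho'$. If neither run is a prefix of the other, consider the first step at which they differ. They are in the same configuration, have processed the same word $u$, and by determinism now process distinct letters. Since $\rho$ processes a letter, $|u|<|w|$, so both letters are the $(|u|+1)$-th letter of $w$, a contradiction. Hence one run is a prefix of the other, and as $\rho'$ processes more letters, $\rho$ is a prefix of $\rho'$. The rest of $\rho'$ starts in $\xi$, processes $e$ and ends in $F$, so $\xi\in Z$, a contradiction. Thus $w\in G$.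
\end{proof}

Determinism is used only in the last paragraph, to exclude that $we$ is accepted by a run that does not extend $\rho$.

\begin{corollary}\label{cor:graph}
If $L(S,\mu)$ is recognized by a DPDA, then $\{s^R\$\mu(s):s\in S\}$ is context-free.
\end{corollary}

\begin{proof}
Let $0$ denote the least letter of $\Omega$, and let $w=s^R\$v$ with $v\le\mu(s)$. Since $w0$ contains $\$$ only once, $w0\in L(S,\mu)$ if and only if $v0\le\mu(s)$. If $v=\mu(s)$, then $v0>\mu(s)$. If $v$ is a proper prefix of $\mu(s)$, followed there by a letter $o$, then $v0$ is a prefix of $\mu(s)$ when $o=0$ and smaller at its last letter when $o>0$. If $v<\mu(s)$ is not a prefix, then $v$ is smaller at the first difference, and so is $v0$. Hence $w0\notin L(S,\mu)$ exactly when $v=\mu(s)$, and Lemma~\ref{lem:closure} with $e=0$ applies.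
\end{proof}

\begin{example}\label{ex:maxnot}
The language $L_0$ of Example~\ref{ex:max} has no DPDA. Otherwise $G_0=\{a^yca^xc\$1^{\max(x,y)}:x,y\ge0\}$ is context-free. Pump $z=a^Nca^Nc\$1^N$. The word $z_2z_4$ contains neither $c$ nor $\$$, since $z_1z_3z_5\in G_0$. If it contains a $1$, then $z_2z_3z_4$ is too short to reach the first run of $a$'s, so $z_1z_3z_5$ has $\max(x,y)=N$ and fewer than $N$ letters $1$. Otherwise $z_2z_4\in a^+$, and $z_1z_2^2z_3z_4^2z_5$ has $\max(x,y)>N$ and exactly $N$ letters $1$. Both words lie outside $G_0$. So Lemma~\ref{lem:closure} fails for HD-PDA. With $x+y$ in place of $\max(x,y)$ the language does have a DPDA, by Proposition~\ref{prop:max}(b): one mode emits $1$ on $a$ and $\epsilon$ on $c$.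
\end{example}

\section{Encoding a computation}\label{sec:encoding}

\subsection{Counter machines and their codes}

A \emph{two-counter machine} $M$ has a finite set $Q_M$ of states, an initial state $q_0$, a halting state $q_h\neq q_0$, and two counters holding natural numbers, with initial values $e_1,e_2$. Each state $q\ne q_h$ carries one instruction, with $j\in\{1,2\}$:
\begin{itemize}
\item \emph{increment}: add $1$ to counter $j$ and go to $q'$; or
\item \emph{test}: if counter $j$ is $0$ go to $q'$, else subtract $1$ from it and go to $q''$.
\end{itemize}
$M$ \emph{halts} if it reaches $q_h$. Let $p_1=2$, $p_2=3$. If after $i$ steps $M$ is in state $q_i$ with counter values $u_1,u_2$, put $n_i=2^{u_1}3^{u_2}5^i$; in particular $n_0=2^{e_1}3^{e_2}$. Counter $j$ is positive if and only if $p_j\mid n_i$, which depends only on $n_i\bmod 6$, and each step multiplies the code by a rational number. We record the finite information that determines the step in a \emph{tag} $t=(q,\theta)\in T=(Q_M\setminus\{q_h\})\times\{0,\dots,5\}$, and define $(f_t,g_t,t^+)$ from the instruction of $q$: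
\[
(f_t,g_t,t^+)=\begin{cases}(5p_j,\,1,\,q') & \text{increment of counter $j$,}\\ (5,\,p_j,\,q'') & \text{test of counter $j$, } p_j\mid\theta,\\ (5,\,1,\,q') & \text{test of counter $j$, } p_j\nmid\theta.\end{cases}
\]
Whenever $q_i$ exists and $q_i\neq q_h$, let $t_i^*=(q_i,n_i\bmod 6)$ and $g_i^*=g_{t_i^*}$. Then
\begin{equation}\label{eq:step}
q_{i+1}=(t_i^*)^+,\qquad D_i:=f_{t_i^*}\,n_i=g_i^*\,n_{i+1},\qquad n_{i+1}>n_i\ge1 ,
\end{equation}
the last because $f_t/g_t\ge5/3$. The factor $5^i$ is there only for this growth.

\subsection{How the order detects an error}

Suppose a correct code $n_i$ is followed by a candidate $x$ for the next code. By \eqref{eq:step}, $x$ is correct if and only if $g_i^*x=D_i$. A transducer can emit $1^{D_i}$ while reading $a^{n_i}$; or it can skip $a^{n_i}$ and emit $1^{g_i^*x}$ while reading $a^x$. It cannot compare the two, but the order on $\{0,1,2\}^*$ with $0<1<2$ does: for all $k,D\geq 0$ and all words $u$,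
\begin{equation}\label{eq:order}
1^k>1^D0u\iff k>D,\qquad\qquad 1^k2>1^D2u\iff k<D .
\end{equation}
(In the first case $1^k$ is a prefix of $1^D0u$ if $k\le D$ and has $1$ against $0$ otherwise. In the second, $1^k2$ has $2$ against $1$ if $k<D$, is a prefix if $k=D$, and has $1$ against $2$ if $k>D$.) So a run of $1$'s closed by $0$ is beaten by numbers that are too large, and a run closed by $2$ by numbers that are too small. The default word needs both kinds of run for each step of $M$. A transducer reads each letter once, so each code is written twice, as $x$ and $y$, and both copies must be checked.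

It would be natural to check ``$x$ too large'' and ``$y$ too large'' separately. Then the maximum would involve $\max(x,y)$ with $x,y$ unbounded, which is the obstacle to determinism in Example~\ref{ex:maxnot}, and it would be present whether or not $M$ halts. We check instead that the sum $x+y$ is too large. If it is not, then $x$ and $y$ are bounded, and a wrong pair has a member that is too small.

\subsection{Candidate computations and their outputs}

Let $\Gamma=T\cup\{a,c,d\}$ and $\Omega=\{0,1,2\}$. A \emph{block} is a word $t\,a^xc\,a^yd$ with $t\in T$ and $x,y\geq 0$. Let $S$ be the set of concatenations of blocks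
\[
s=t_0a^{x_0}ca^{y_0}d\;\;t_1a^{x_1}ca^{y_1}d\;\cdots\;t_la^{x_l}ca^{y_l}d\qquad(l\ge0)
\]
that satisfy
\begin{enumerate}
\item[(S1)] $t_0=t_0^*$ and $x_0=y_0=n_0$;
\item[(S2)] if $t_i=(q,\theta)$, then $x_i\equiv y_i\equiv\theta\pmod 6$;
\item[(S3)] the state component of $t_{i+1}$ is $t_i^+$, for $i<l$.
\end{enumerate}
These are the conditions that finite memory can check, so $S$ is regular, and an automaton for it is computable from $M$. For each $l$ such that $q_0,\dots,q_l$ exist and differ from $q_h$, let $s_l\in S$ be the word with $t_i=t_i^*$ and $x_i=y_i=n_i$ for $i\le l$. These words are called \emph{correct}; $s_j$ is a prefix of $s_l$ for $j\le l$.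

For $s\in S$ write $f_i=f_{t_i}$, $g_i=g_{t_i}$, and put
\[
U_i=1^{2f_ix_i}\,0\,1^{f_iy_i}\,2,\qquad W_i=U_0\cdots U_{i-1},\qquad h(s)=W_{l+1}.
\]
The word $h(s)$ is the default, or \emph{honest}, output. For $0\le i<l$ there are three \emph{claims}, which follow the honest output for a while and then use block $i+1$:
\[
A_i=W_i1^{g_i(x_{i+1}+y_{i+1})},\qquad B_i=W_i1^{2f_ix_i}0\,1^{g_ix_{i+1}}2,\qquad C_i=W_i1^{2f_ix_i}0\,1^{g_iy_{i+1}}2 .
\]
They claim that $x_{i+1}+y_{i+1}$ is too large, that $x_{i+1}$ is too small, and that $y_{i+1}$ is too small. Let
\[
O(s)=\{h(s)\}\cup\{A_i,B_i,C_i:i<l\},\qquad\mu(s)=\max O(s),\qquad L_M=L(S,\mu).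
\]
Finally put $H_{-1}=\epsilon$ and $H_l=h(s_l)$, so that
\begin{equation}\label{eq:H}
H_l=H_{l-1}\,1^{2D_l}\,0\,1^{D_l}\,2 .
\end{equation}

\begin{example}\label{ex:step}
Let $e_1=e_2=0$ and let $q_0$ increment counter 1 and go to $q_1\ne q_h$. Then $n_0=1$, $f_0=10$, $g_0=1$, $n_1=D_0=10$, and $U_0=1^{20}0\,1^{10}2$ for every $s\in S$. Take $s$ with two blocks and $t_1=(q_1,4)$, so $h(s)=U_0U_1$.
\[
\begin{array}{c|lll|l}
(x_1,y_1)&A_0&B_0&C_0&\mu(s)\\\hline
(10,10)&1^{20}&1^{20}0\,1^{10}2&1^{20}0\,1^{10}2&h(s)\\
(16,10)&1^{26}&1^{20}0\,1^{16}2&1^{20}0\,1^{10}2&A_0\\
(16,4)&1^{20}&1^{20}0\,1^{16}2&1^{20}0\,1^{4}2&C_0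
\end{array}
\]
In the first row all claims are prefixes of $h(s)$. In the second, $A_0$ has $1$ at position $21$, where all other words have $0$. In the third the sum is right, $A_0$ is a prefix of $h(s)$, and $C_0$ has $2$ at position $26$, where $B_0$ and $h(s)$ have $1$. In the last two rows the comparison is decided inside $U_0$, so nothing in later blocks could change it.
\end{example}

\begin{lemma}[the first error determines $\mu$]\label{lem:first}
Let $s\in S$ have blocks $0,\dots,l$.
\begin{enumerate}
\item[(a)] If $s=s_l$ is correct, then $\mu(s)=H_l$.
\item[(b)] If $s$ is not correct, let $i$ be the largest index such that blocks $0,\dots,i$ of $s$ form $s_i$, and let $(x,y)=(x_{i+1},y_{i+1})$. Then $i<l$, $q_{i+1}\neq q_h$ and $(x,y)\ne(n_{i+1},n_{i+1})$. Moreover: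
\begin{itemize}
\item \emph{Case A:} if $x+y>2n_{i+1}$, then $\mu(s)=H_{i-1}1^{g_i^*(x+y)}$;
\item \emph{Case B:} if $x+y\le2n_{i+1}$, then $\min(x,y)<n_{i+1}$ and $\mu(s)=H_{i-1}1^{2D_i}0\,1^{g_i^*\min(x,y)}2$.
\end{itemize}
\end{enumerate}
\end{lemma}

We call the index $i$ in (b) the \emph{error index} of $s$.

\begin{proof}
Suppose blocks $j$ and $j+1$ of $s$ are those of the correct word $s_{j+1}$. Then $f_jx_j=f_jy_j=D_j=g_jx_{j+1}=g_jy_{j+1}$ by \eqref{eq:step}, so $A_j=W_j1^{2f_jx_j}$ and $B_j=C_j=W_{j+1}$. All three are prefixes of $h(s)$, hence at most $h(s)$. For $s=s_l$ this holds for all $j<l$ and gives (a).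

(b) The index $i$ exists by (S1), and $i<l$ because $s$ is not correct. By (S3) and \eqref{eq:step} the state component of the tag $t_{i+1}$ is $q_{i+1}$; tags contain no halting state, so $q_{i+1}\ne q_h$ and $s_{i+1}$ exists. If $x=y=n_{i+1}$, then (S2) forces $t_{i+1}=t_{i+1}^*$, and blocks $0,\dots,i+1$ form $s_{i+1}$, against the choice of $i$.

Since blocks $0,\dots,i$ are correct, $g_i=g_i^*$, $W_i=H_{i-1}$ and $W_{i+1}=H_i$. The elements of $O(s)$ other than $A_i,B_i,C_i$ are of two kinds. The \emph{early} claims, with index $j<i$, are at most $h(s)$ by the first paragraph. The \emph{late} words, namely $h(s)$ and the claims with index $j>i$, all have the prefix $W_{i+1}=H_{i-1}1^{2D_i}0\,1^{D_i}2$. A word that exceeds all late words exceeds $h(s)$, and therefore the early claims too.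

\emph{Case A.} Here $g_i^*(x+y)>2g_i^*n_{i+1}=2D_i$. By the first equivalence in \eqref{eq:order}, $A_i=H_{i-1}1^{g_i^*(x+y)}$ exceeds every word with prefix $H_{i-1}1^{2D_i}0$, that is, $B_i$, $C_i$ and all late words. So $\mu(s)=A_i$.

\emph{Case B.} If both $x$ and $y$ were at least $n_{i+1}$, the bound on the sum would make both equal to $n_{i+1}$. So $\min(x,y)<n_{i+1}$ and $g_i^*\min(x,y)<D_i$. As $g_i^*(x+y)\le 2D_i$, the word $A_i$ is a prefix of $h(s)$. By the second equivalence in \eqref{eq:order}, the larger of $B_i,C_i$ is $H_{i-1}1^{2D_i}0\,1^{g_i^*\min(x,y)}2$, and it exceeds every word with prefix $H_{i-1}1^{2D_i}0\,1^{D_i}2$, that is, all late words. So it exceeds $h(s)\ge A_i$ as well and equals $\mu(s)$.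
\end{proof}

\subsection{The automaton $\mathcal P_M$}

The transducer $\mathcal T_M$ has modes $\mathsf H$, $\mathsf{stop}$ and, for each tag $t$, the honest modes $\mathsf H^1_t,\mathsf H^2_t$, the skipping modes $\mathsf A^-_t,\mathsf B^-_t,\mathsf C^-_t$ and the emitting modes $\mathsf A^+_t,\mathsf B^+_t,\mathsf C^+_t$. The subscript remembers the tag of the block in which the multipliers were fixed. The rules are listed below, for all $t,t'\in T$; several entries in a cell stand for several rules, and there are no others.
\[
\begin{array}{llll|llll}
\text{mode}&\text{reads}&\text{emits}&\text{next}&\text{mode}&\text{reads}&\text{emits}&\text{next}\\\hline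
\mathsf H&t&\epsilon&\mathsf H^1_t,\ \mathsf A^-_t&\mathsf B^-_t&a,\,d&\epsilon&\mathsf B^-_t\\
\mathsf H^1_t&a&1^{2f_t}&\mathsf H^1_t&\mathsf B^-_t&t'&\epsilon&\mathsf B^+_t\\
\mathsf H^1_t&c&0&\mathsf H^2_t,\ \mathsf B^-_t,\ \mathsf C^-_t&\mathsf B^+_t&a&1^{g_t}&\mathsf B^+_t\\
\mathsf H^2_t&a&1^{f_t}&\mathsf H^2_t&\mathsf B^+_t&c&2&\mathsf{stop}\\
\mathsf H^2_t&d&2&\mathsf H&\mathsf C^-_t&a,\,d,\,t'&\epsilon&\mathsf C^-_t\\
\mathsf A^-_t&a,\,c,\,d&\epsilon&\mathsf A^-_t&\mathsf C^-_t&c&\epsilon&\mathsf C^+_t\\
\mathsf A^-_t&t'&\epsilon&\mathsf A^+_t&\mathsf C^+_t&a&1^{g_t}&\mathsf C^+_t\\
\mathsf A^+_t&a&1^{g_t}&\mathsf A^+_t&\mathsf C^+_t&d&2&\mathsf{stop}\\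
\mathsf A^+_t&c&\epsilon&\mathsf A^+_t&&&&
\end{array}
\]

\begin{lemma}\label{lem:transducer}
For every $s\in S$, each word of $O(s)$ is the output of a path of $\mathcal T_M$ on $s$ from $\mathsf H$, and $\mu_{\mathcal T_M}(\mathsf H,s)=\mu(s)$.
\end{lemma}

\begin{proof}
We list the paths from $\mathsf H$ that cannot be extended. The path that stays in honest modes emits $U_i$ on block $i$ and returns to $\mathsf H$, so it reads $s$ and outputs $h(s)$. Any other path is honest up to some block $i$, having emitted $W_i$ before it, and leaves the honest modes there; from then on there is no choice. Let $i<l$. A path entering $\mathsf A^-_{t_i}$ on $t_i$ skips the rest of block $i$ and the tag $t_{i+1}$, emits $1^{g_i}$ for each $a$ of block $i+1$, and has no rule for $d$; its output is $A_i$. A path entering $\mathsf B^-_{t_i}$ or $\mathsf C^-_{t_i}$ on $c$ has emitted $W_i1^{2f_ix_i}0$. In the first case it skips $a^{y_i}d\,t_{i+1}$ and emits $1^{g_ix_{i+1}}2$ on $a^{x_{i+1}}c$; in the second it skips $a^{y_i}d\,t_{i+1}a^{x_{i+1}}c$ and emits $1^{g_iy_{i+1}}2$ on $a^{y_{i+1}}d$. The outputs are $B_i$ and $C_i$. If $i=l$, the path skips to the end of $s$ with output $W_l$ or $W_l1^{2f_lx_l}0$, a prefix of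 $h(s)$. So the largest output is $\max O(s)$.
\end{proof}

Let $\mathcal P_M$ be the PDA of Proposition~\ref{prop:max} for $\mathcal T_M$, $S_1=S$ and $m_1=\mathsf H$. It is computable from $M$, it recognizes $L_M$ over $\Sigma=\Gamma\cup\{\$,0,1,2\}$, and it is history-deterministic. This proves Theorem~\ref{thm:main}(1).

\section{A halting machine gives a deterministic language}\label{sec:halt}

\begin{proposition}\label{prop:halt}
If $M$ halts, then $L_M$ is recognized by a one-turn DPDA.
\end{proposition}

\begin{proof}
By Proposition~\ref{prop:max}(b) it suffices to cut $S$ into finitely many regular sets, on each of which $\mu$ is computed by a deterministic transducer from some mode. Let $M$ reach $q_h$ after exactly $k$ steps; $k\ge1$ as $q_0\ne q_h$. The correct words are $s_0,\dots,s_{k-1}$. An incorrect word with error index $i$ has $q_{i+1}\ne q_h$ by Lemma~\ref{lem:first}, so $i\le k-2$. Consider the following finitely many sets: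
\begin{itemize}
\item $\{s_j\}$ for $j\le k-1$;
\item $S_i^{x,y}=S\cap s_iTa^xca^yd\,\Gamma^*$ for $i\le k-2$, $x+y\le2n_{i+1}$, $(x,y)\neq(n_{i+1},n_{i+1})$;
\item $S_i^{A}=S\cap\bigcup_{x+y>2n_{i+1}}s_iTa^xca^yd\,\Gamma^*$ for $i\le k-2$.
\end{itemize}
They are regular; for $S_i^A$ note that $\{a^xca^y:x+y>2n_{i+1}\}$ is $a^*ca^*$ minus a finite set. A word in $S_i^{x,y}$ or $S_i^A$ begins with $s_i$ and its block $i+1$ is not that of $s_{i+1}$, so it is incorrect with error index $i$. Hence the sets are pairwise disjoint, and by Lemma~\ref{lem:first}(b) they cover $S$.

On each set of the first two kinds, $\mu$ is a constant word $\omega$ by Lemma~\ref{lem:first}(a) and Case B. Every $s\in S$ begins with $t_0^*$, so a mode $\mathsf F_\omega$ with the single rule $(\mathsf F_\omega,t_0^*,\omega,\mathsf{stop})$ computes it. On $S_i^A$, Case A gives $\mu(s)=H_{i-1}1^{g_i^*(x_{i+1}+y_{i+1})}$. Let $\lambda=|s_i|+1$ and take modes $\mathsf G_{i,0},\dots,\mathsf G_{i,\lambda}$ with the rules $(\mathsf G_{i,0},X,H_{i-1},\mathsf G_{i,1})$ and $(\mathsf G_{i,j},X,\epsilon,\mathsf G_{i,j+1})$ for $0<j<\lambda$ and all $X\in\Gamma$, and $(\mathsf G_{i,\lambda},a,1^{g_i^*},\mathsf G_{i,\lambda})$, $(\mathsf G_{i,\lambda},c,\epsilon,\mathsf G_{i,\lambda})$.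 The longest path from $\mathsf G_{i,0}$ on $s\in S_i^A$ reads $s_i$ and the next tag, then $a^{x_{i+1}}ca^{y_{i+1}}$, and stops at $d$; its output is $\mu(s)$. All these rules together form a deterministic transducer.
\end{proof}

This proves Theorem~\ref{thm:main}(2). Halting is used to make the partition finite. The only unbounded quantity left is the sum in Case A, which is emitted without any choice.

\section{A non-halting machine gives a non-deterministic language}\label{sec:nohalt}

\begin{proposition}\label{prop:nohalt}
If $M$ does not halt, then $L_M$ is not recognized by any DPDA.
\end{proposition}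

The plan is to pump down a word $s_l^R\$H_l$ of the graph of $\mu$. Deleting a few letters from a long correct word creates an error, and by Lemma~\ref{lem:first} an error changes $\mu$ drastically: it becomes much shorter (Case B) or it ends in a different letter (Case A). Deleting a few letters from $H_l$, close to those deleted from $s_l^R$, cannot reproduce either change.

\begin{proof}
Suppose $L_M$ has a DPDA. By Corollary~\ref{cor:graph}, $G=\{s^R\$\mu(s):s\in S\}$ is context-free; let $N$ be its pumping constant. All $s_l$ exist, and $n_l\to\infty$ by \eqref{eq:step}. Fix $l\ge1$ with $n_l>N$. The word $z=s_l^R\$H_l$ is in $G$ by Lemma~\ref{lem:first}(a), and $|z|>N$. Factor $z=z_1z_2z_3z_4z_5$ as in the pumping lemma and let $z'=z_1z_3z_5\in G$. Words of $G$ contain $\$$, so the only $\$$ of $z$ is not in $z_2z_4$. Hence $z'=(s')^R\$v'$ with $s'\in S$ and $v'=\mu(s')$, where $(s')^R$ and $v'$ arise from $s_l^R$ and $H_l$ by deleting at least one and at most $N$ letters in total.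

Some letter is deleted from $s_l^R$. Otherwise $s'=s_l$, so $v'=\mu(s_l)=H_l$ and $z'=z$, although $z_2z_4\ne\epsilon$. Thus
\[
|s_l|-N\le|s'|<|s_l| .
\]
The word $s'$ is not correct: if $s'=s_j$, then $j<l$, and $|s_l|-|s_j|$ is at least the length $2n_l+3>N$ of the last block of $s_l$. Let $i$ be the error index of $s'$ and $(x,y)$ the exponents in its block $i+1$. As $s_i$ is a prefix of $s'$, we have $|s_i|<|s_l|$, so $i\le l-1$.

\emph{Case B.} Then $v'=H_{i-1}1^{2D_i}0\,1^{g_i^*\min(x,y)}2$ with $g_i^*\min(x,y)<g_i^*n_{i+1}=D_i$, so $|v'|<|H_i|\le|H_{l-1}|$ by \eqref{eq:H}. On the other hand, $|v'|\ge|H_l|-N=|H_{l-1}|+3D_l+2-N>|H_{l-1}|$, because $D_l\ge n_l>N$. This is a contradiction.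

\emph{Case A.} Then $v'=H_{i-1}1^{g_i^*(x+y)}$ with $x+y>0$, so $z'$ ends in $1$. Since $z$ ends in $2$, its last letter was deleted, and $z_2z_3z_4$ is a suffix of $z$. Its length is at most $N<D_l<|H_l|$, so it lies inside $H_l$ and nothing was deleted from $s_l^R$. This is a contradiction.
\end{proof}

This proves Theorem~\ref{thm:main}(3) and completes the proof of the theorem. Non-halting and the growth of $n_l$ are both used to find a correct word whose last block is longer than $N$. Without the factor $5^i$, a machine that runs forever through finitely many configurations would provide no such word.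

\section{Stronger forms}\label{sec:stronger}

The \emph{size} $|\mathcal P|$ of a PDA is the total number of its states, stack symbols and transitions; we use only that, over a given input alphabet, the automata of size at most a given bound are finitely many up to renaming and can be listed. A \emph{semi-algorithm} is a procedure that need not terminate. A property is in $\Sigma^0_1$ if it has the form $\exists u\,\Phi$, and in $\Sigma^0_2$ if it has the form $\exists u\,\forall w\,\Phi$, with $\Phi$ decidable and $u,w$ ranging over finite objects; the $\Sigma^0_1$ properties are those on which some semi-algorithm halts exactly.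

\begin{theorem}\label{thm:strong}
\begin{enumerate}
\item[(1)] \emph{(Restrictions.)} The problem of Corollary~\ref{cor:main} stays undecidable for one-turn HD-PDA over a fixed input alphabet and a fixed stack alphabet, even if a polynomial-time algorithm computing a resolver is given with the automaton.
\item[(2)] \emph{(All classes in between.)} For every class $\mathcal C$ of languages that contains the languages of one-turn DPDA and is contained in the languages of DPDA, it is undecidable whether $L(\mathcal P)\in\mathcal C$ for a given (one-turn) HD-PDA $\mathcal P$.
\item[(3)] \emph{(Arithmetical position.)} The halting problem many-one reduces to the problem via $M\mapsto\mathcal P_M$, halting corresponding to having an equivalent DPDA. Hence the HD-PDA without an equivalent DPDA are not recursively enumerable: no semi-algorithm halts on exactly those HD-PDA, among all HD-PDA, that have no equivalent DPDA. Conversely, on HD-PDA the problem is in $\Sigma^0_2$.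
\item[(4)] \emph{(Non-recursive succinctness.)} There is no computable $\varphi:\mathbb N\to\mathbb N$ such that every HD-PDA of size $n$ that has an equivalent DPDA has one of size at most $\varphi(n)$. This already holds for one-turn HD-PDA, and over a fixed input alphabet.
\end{enumerate}
\end{theorem}

\begin{proof}
(1) $\mathcal P_M$ is one-turn by Proposition~\ref{prop:max}. The alphabets $\Sigma$ and $\Gamma$ depend only on $Q_M$. There is a fixed two-counter machine whose halting problem, as a function of the initial values $(e_1,e_2)$, is undecidable~\cite{Minsky61,Minsky67}. In the construction $(e_1,e_2)$ enters only through $n_0$ in (S1), that is, through the DFA of phase 1. It remains to compute the resolver from the proof of Proposition~\ref{prop:max} in polynomial time. Given a history and a letter, simulate the history to check that it is a run and to find its last configuration. The only case with a choice is a state $[m,\epsilon]$. Then read $s$ off the history and compute the at most $3l+1$ words of $O(s)$; each has length at most $30|s|$, because every rule of $\mathcal T_M$ emits at most $30$ letters. Take the first word in the list $h(s),A_0,B_0,C_0,A_1,\dots$ that is maximal, let $\pi(s)$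 be its path from the proof of Lemma~\ref{lem:transducer}, and return the next refill transition of $\pi(s)$. This program can be written down together with $\mathcal P_M$.

(2) If $M$ halts, $L_M$ has a one-turn DPDA by Proposition~\ref{prop:halt}, so $L_M\in\mathcal C$. If $M$ does not halt, $L_M$ has no DPDA by Proposition~\ref{prop:nohalt}, so $L_M\notin\mathcal C$.

(3) The reduction is Theorem~\ref{thm:main}. A semi-algorithm as in the statement, run on $\mathcal P_M$, would halt exactly when $M$ does not halt. Halting is semi-decidable by simulation, so it would be decidable, which it is not. For the upper bound, $\mathcal P$ has an equivalent DPDA if and only if there is a PDA $\mathcal D$ such that, for all words $w$, $\mathcal D$ is deterministic and $w\in L(\mathcal P)\Leftrightarrow w\in L(\mathcal D)$. Determinism is checked on the finitely many pairs of a state and a top symbol, and membership is decidable.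

(4) Suppose $\varphi$ exists. Given $M$, construct $\mathcal P_M$ and list the DPDA $\mathcal D_1,\dots,\mathcal D_k$ over $\Sigma$ of size at most $\varphi(|\mathcal P_M|)$, up to renaming. (An equivalent DPDA can be taken over $\Sigma$: deleting its transitions on other letters preserves language and determinism and does not increase the size.) If $M$ halts, $\mathcal P_M$ has an equivalent DPDA, hence one in the list; if $M$ does not halt, it has none. So $M$ does not halt if and only if $L(\mathcal P_M)\ne L(\mathcal D_j)$ for all $j\le k$. Each of these finitely many inequalities is semi-decided by searching for a word accepted by exactly one of the two automata. So non-halting would be semi-decidable, which is impossible as in (3). The argument applies $\varphi$ only to the automata $\mathcal P_M$, which by (1) are one-turn and can be taken over fixed alphabets.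
\end{proof}

\begin{remark}
We do not determine the exact arithmetical level of the problem between $\Sigma^0_1$-hardness and the $\Sigma^0_2$ upper bound. It would be in $\Sigma^0_1$ if equivalence between an HD-PDA and a DPDA were decidable, since one could then test all DPDA in turn; we neither prove nor use such decidability.
\end{remark}

\begin{thebibliography}{9}

\bibitem{BEM}
Bouajjani, Esparza, Maler, CONCUR 1997.

\bibitem{Buchi}
B\"uchi, 1964.

\bibitem{GJLZ}
Shibashis Guha, Isma\"el Jecker, Karoliina Lehtinen, Martin Zimmermann,
\emph{A Bit of Nondeterminism Makes Pushdown Automata Expressive and Succinct},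
arXiv:2105.02611 (2021).

\bibitem{Minsky61}
Minsky, 1961.

\bibitem{Minsky67}
Minsky, 1967.

\end{thebibliography}
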